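# Separativity of inverse limits along surjections

## 1. The theorem for separative regular and separative exchange rings

**Theorem 1.** Let $(R_i,f_i)_{i\ge 1}$ be an inverse system of rings, $f_i:R_{i+1}\to R_i$, in which every $f_i$ is surjective and every $R_i$ is a separative regular ring (respectively, a separative exchange ring). Then $R=\varprojlim R_i$ is separative, and it is regular (respectively, exchange).

Rings are associative and unital, and homomorphisms preserve $1$. The limit is
$$\varprojlim R_i=\Big\{(x_i)\in\prod_i R_i:\ f_i(x_{i+1})=x_i\ \text{for all } i\Big\}.$$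
Since the $f_i$ are onto, an element of $R_i$ can be lifted one level at a time, so each projection $R\to R_i$ is onto.

Modules are right modules. We write $X\lesssim Y$ when $X$ is isomorphic to a direct summand of $Y$.

**Definition (regular).** A ring $S$ is regular if every $a\in S$ satisfies $a=aba$ for some $b\in S$.

**Definition (exchange).** A module $M$ has the finite exchange property if, whenever a module $N$ has a direct summand $M'\cong M$ and $N=C_1\oplus\dots\oplus C_k$, there are submodules $C_j'\subseteq C_j$ with $N=M'\oplus C_1'\oplus\dots\oplus C_k'$. A ring is an exchange ring if its finitely generated projective modules have this property.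

**Definition (separative).** A ring $S$ is separative if, for all finitely generated projective $S$-modules $A,B$,
$$A\oplus A\cong A\oplus B\cong B\oplus B\ \Longrightarrow\ A\cong B .$$
Equivalently, the commutative monoid $V(S)$ of isomorphism classes of finitely generated projectives under $\oplus$ satisfies $2a=a+b=2b\Rightarrow a=b$. The duality $\mathrm{Hom}(-,S)$ shows that left and right modules give the same notion.

Here is the example to carry through the talk. Let $V$ be a vector space with countable basis $v_0,v_1,\dots$ over a field $K$, and let $Q=\mathrm{End}_K(V)$. The ring $Q$ is regular: given $x$, choose complements of $\ker x$ and $xV$, invert $x$ between a complement of the kernel and the image, and extend by $0$. Its finitely generated projectives correspond to direct summands of the spaces $V^n$, so they are classified by a dimension in $\{0,1,2,\dots,\aleph_0\}$. Cancellation fails, because $V\oplus K\cong V$ but $K\neq 0$. Separativity holds: let $2a=a+b=2b$ for cardinals. If $a$ is finite, then $a+b$ is finite and $a=b$. If $a$ is infinite,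 then $2b=2a=a$ makes $b$ infinite, and $b=2b=2a=a$.

The part of Theorem 1 about regularity and exchange is a known result, which we quote.

* **(F0)** If all $f_i$ are surjective and all $R_i$ are regular (respectively, exchange), then so is $\varprojlim R_i$. This is the theorem on surjective systems given with the question in Ara, Goodearl, O'Meara, Pardo and Perera, *Regular Ring Properties Degraded Through Inverse Limits*, arXiv:2405.06837 (2024).

So the subject of the talk is separativity. A finitely generated projective $R$-module is $A=\varepsilon R^m$ for an idempotent matrix $\varepsilon\in M_m(R)=\varprojlim M_m(R_i)$, that is, for a compatible sequence of idempotents $\varepsilon_i$. Put $A_i=A\otimes_RR_i=\varepsilon_iR_i^m$. If $A\oplus A\cong A\oplus B\cong B\oplus B$ over $R$, the same relations hold over each $R_i$, so $A_i\cong B_i$ for every $i$. The content of the theorem is the passage from these separate isomorphisms to one isomorphism over $R$.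

## 2. Exchange rings, ideals, and $K_1$

**Quoted facts.** For a ring $S$, $K_1(S)=GL(S)/E(S)$, written additively, and $[g]$ is the class of $g\in GL_n(S)$; so $[g]=[g\oplus 1]$. For a module $A$ we identify $\mathrm{Aut}(A^n)$ with $GL_n(\mathrm{End}\,A)$. Three elementary points: $[g]=0$ for $g\in GL_1(S)$ means that $\mathrm{diag}(g,1,\dots,1)\in E_n(S)$ for some $n$; if $S\to T$ is onto, then $E_n(S)\to E_n(T)$ is onto, because each elementary matrix lifts; and $\mathrm{diag}(t,t^{-1})\in E_2(S)$ for each unit $t$.

* **(F1)** (Warfield, Math. Ann. 199 (1972); Nicholson, Trans. AMS 229 (1977).) $S$ is exchange if and only if for each $x\in S$ there is an idempotent $p\in xS$ with $1-p\in(1-x)S$. Quotients of exchange rings, and endomorphism rings of finitely generated projectives over exchange rings, are exchange. Regular rings are exchange.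
* **(F2)** If $A$ is finitely generated projective over a separative ring, then $\mathrm{End}(A)$ is separative. Indeed, the finitely generated projectives over $\mathrm{End}(A)$ form a category equivalent to $\mathrm{add}(A)$, the direct summands of the modules $A^n$.
* **(F3)** (Ara, Goodearl, O'Meara, Raphael, *$K_1$ of separative exchange rings and C\*-algebras with real rank zero*, Pacific J. Math. 195 (2000).) If $S$ is a separative exchange ring, then $GL_1(S)\to K_1(S)$ is surjective.
* **(F4)** (Ara, *Extensions of exchange rings*, J. Algebra 197 (1997).) Call a possibly non-unital ring $I$ exchange if for every $x\in I$ there are an idempotent $e\in I$ and $r,s\in I$ with $e=xr=x+s-xs$. A unital ring $D$ with an ideal $I$ is exchange if and only if $I$ and $D/I$ are exchange and idempotents lift modulo $I$.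

As a test of (F1): a field is exchange (take $p=0$ if $x=0$, and $p=1$ otherwise). The ring $\mathbb Z$ is not: for $x=3$, the idempotent $1$ is not in $3\mathbb Z$, and with $p=0$ we would need $1\in(1-3)\mathbb Z=2\mathbb Z$.

We also use the modular law in this form: if $C'\subseteq C\subseteq M$ and $M=C'\oplus N$, then $C=C'\oplus(C\cap N)$.

**Lemma 2 (cancellation in a separative monoid).** Suppose a commutative monoid satisfies $2a=a+b=2b\Rightarrow a=b$. If $a+c=b+c$ with $c\le na$ and $c\le nb$ for some $n\ge 1$ (algebraic order), then $a=b$.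

*Proof.* Write $c+c'=na$. Then
$$(n+1)a=a+c+c'=b+c+c'=na+b. \tag{1}$$
We lower $n$ in (1). Suppose (1) holds with $n\ge2$, and put $p=na$, $q=(n-1)a+b$. Then $p+q=(n-1)a+(na+b)=(n-1)a+(n+1)a=2na=2p$. Since $2n-2\ge n$, (1) gives $(2n-2)a+b=(n-2)a+(na+b)=(2n-1)a$. Hence
$$2q=(2n-2)a+b+b=(2n-1)a+b=(n-1)a+(na+b)=2na .$$
So $2p=p+q=2q$, and by hypothesis $p=q$, that is, $na=(n-1)a+b$. This is (1) with $n-1$ in place of $n$. Descending to $n=1$, we get $2a=a+b$. By symmetry $2b=a+b$. Hence $a=b$. ∎

**Lemma 3 (decomposition).** Let $Z\lesssim C_1\oplus\dots\oplus C_k$ with finitely generated projective modules over an exchange ring. Then $Z\cong Z_1\oplus\dots\oplus Z_k$ with $Z_j\lesssim C_j$.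

*Proof.* We may take $Z$ to be a summand of $M=\bigoplus C_j$. The exchange property of $Z$ gives $C_j'\subseteq C_j$ with $M=Z\oplus\bigoplus C_j'$. Each $C_j'$ is a summand of $M$ inside $C_j$, so $C_j=C_j'\oplus C_j''$ by the modular law. Then $Z\cong M/\bigoplus C_j'\cong\bigoplus C_j''$. ∎

**Base change.** Let $A=\varepsilon R'^m$ and $B=\eta R'^m$ with $\varepsilon,\eta$ idempotents in $M_m(R')$; any two finitely generated projectives have this form with a common $m$. Then $\mathrm{Hom}(A,B)=\eta M_m(R')\varepsilon$, and base change along $R'\to R''$ applies the homomorphism entrywise. If $R'\to R''$ is onto, then so is $\mathrm{Hom}(A,B)\to\mathrm{Hom}(A\otimes R'',B\otimes R'')$. In particular $\mathrm{End}(A\otimes R'')$ is then a quotient ring of $\mathrm{End}(A)$.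

**Modules carried by an ideal.** For an ideal $I$ of $S$, let $FP(I)$ be the class of finitely generated projective $S$-modules $P$ with $P=PI$. It is closed under finite sums, summands, and isomorphism. For an idempotent $e$,
$$(1-e)S\in FP(I)\iff 1-e\in I ,$$
because $(1-e)S\cdot I=(1-e)I$. For maps $P\to Q$ of finitely generated projectives, $\varphi\equiv\psi$ means that $\varphi$ and $\psi$ induce the same map $P/PI\to Q/QI$. Any map to or from a module in $FP(I)$ is $\equiv 0$. For $S=Q$ and $I=\mathcal F$, the ideal of finite-rank operators, $FP(\mathcal F)$ consists of the modules corresponding to finite-dimensional spaces.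

## 3. Isomorphisms that lift, and a shift that does not

Let $A,B$ be finitely generated projective over $R=\varprojlim R_i$, given by idempotents $\varepsilon,\eta\in M_m(R)$, and let $S_i=\mathrm{End}(A_i)$. Since $\mathrm{Hom}(A,B)=\eta M_m(R)\varepsilon=\varprojlim\mathrm{Hom}(A_i,B_i)$, compatibly with composition, and likewise for $\mathrm{Hom}(B,A)$,
$$A\cong B\iff\text{there are isomorphisms }\alpha_i:A_i\to B_i\text{ with }\overline{\alpha_{i+1}}=\alpha_i\text{ for all }i, \tag{2}$$
where the bar is base change along $f_i$. (The inverses of compatible isomorphisms are again compatible.)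

The sensible first plan is to start with any isomorphism $\alpha_1:A_1\to B_1$, lift it to an isomorphism $\alpha_2:A_2\to B_2$, and so on.

**A case where this works.** Suppose $\ker f_i$ lies in the Jacobson radical of $R_{i+1}$ for all $i$; for example $R_i=K[x]/(x^i)$, with limit $K[[x]]$. Lift $\alpha_i$ to any $\alpha\in\mathrm{Hom}(A_{i+1},B_{i+1})$ and $\alpha_i^{-1}$ to any $\beta\in\mathrm{Hom}(B_{i+1},A_{i+1})$. Then $\beta\alpha-1$ and $\alpha\beta-1$ have entries in the radical, so they lie in the radicals of $\mathrm{End}(A_{i+1})$ and $\mathrm{End}(B_{i+1})$. Hence $\beta\alpha$ and $\alpha\beta$ are invertible, and $\alpha$ is an isomorphism. Another easy case is $R_i=F^i$ with $F$ a field and $f_i$ the projection forgetting the last coordinate: there $\mathrm{End}(A_{i+1})=\mathrm{End}(A_i)\times M_d(F)$, and an isomorphism $A_i\to B_i$ extends by any isomorphism in the new coordinate.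

**Where the plan stops.** In general pick some isomorphism $\beta:A_{i+1}\to B_{i+1}$ and set $u=\bar\beta^{-1}\alpha_i\in GL_1(S_i)$. Then
$$\alpha_i\text{ lifts to an isomorphism }A_{i+1}\to B_{i+1}\iff u\text{ lifts to a unit of }S_{i+1}.$$
Indeed, if $v$ is a unit lifting $u$, then $\beta v$ lifts $\bar\beta u=\alpha_i$; if $\alpha$ is an isomorphism lifting $\alpha_i$, then $\beta^{-1}\alpha$ is a unit lifting $u$. But units need not lift along surjections of separative regular rings. Take $Q\to Q/\mathcal F$ and the shift $\sigma v_n=v_{n+1}$. With the backward shift $\sigma^*$ ($\sigma^*v_0=0$, $\sigma^*v_{n+1}=v_n$) we have $\sigma^*\sigma=1$, and $p=\sigma\sigma^*$ is $1$ minus a rank-one projection. So $\bar\sigma$ is a unit of $Q/\mathcal F$. The index $\dim\ker-\dim\mathrm{coker}$ does not change under finite-rank perturbation, so every lift of $\bar\sigma$ has index $-1$, and none is a unit.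

**Levelwise isomorphic, not isomorphic.** This can separate modules for good. Consider the pullback
$$P=Q\times_{Q/\mathcal F}Q=\{(x,y)\in Q\times Q:\ x-y\in\mathcal F\}.$$
The element $(1-p,0)$ is an idempotent of $P$; put $E=(1-p,0)P$. Compare $P$ with $P\oplus E$. Base change along the first projection turns them into $Q$ and $Q\oplus(1-p)Q$, which are isomorphic because $V\cong V\oplus K$. Base change along the second projection turns both into $Q$. Yet $P\not\cong P\oplus E$. Suppose $\beta:P\to P\oplus E$ were an isomorphism, and write $\beta(1)=\big((x,y),((1-p)z,0)\big)$. Over the second factor, $y$ is invertible. Over the first, $v\mapsto(xv,(1-p)zv)$ is an isomorphism $V\to V\oplus(1-p)V$, and $x$ is this isomorphism followed by the projection to $V$, so $x$ has index $1$. But $x-y\in\mathcal F$ forces $\mathrm{index}\,x=\mathrm{index}\,y=0$, a contradiction.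

Proposition 7 below shows that this $P$ is separative, so the example contradicts nothing. What is absent for $P$ and $P\oplus E$ is an isomorphism relation over $P$ itself. The plan above used $A\oplus A\cong A\oplus B$ only level by level. Section 8 gives a tower of the kind in Theorem 1, with modules that agree at each level and differ in the limit. So the given isomorphism over $R$ has to guide the choice of the $\alpha_i$.

## 4. Isomorphisms normalized by a class in $K_1$

The index of a unit of $Q/\mathcal F$ depends only on its class in $K_1(Q/\mathcal F)$: the index is defined on all $GL_n(Q/\mathcal F)$ by acting on $V^n$, it is additive and stable, and it vanishes on elementary matrices, which lift to invertible ones. This suggests two things: ask that the discrepancy unit $u$ have trivial class in $K_1$, and hope that such units lift.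

**Definition (normalized isomorphisms).** Let $A,B$ be finitely generated projective over a ring $R'$, let $S=\mathrm{End}(A)$, and let $\varphi:A\oplus A\to B\oplus A$ be an isomorphism. Put
$$X(\varphi)=\{\alpha\in\mathrm{Iso}(A,B):\ [(\alpha\oplus1)^{-1}\varphi]=0\text{ in }K_1(S)\}.$$
Here $(\alpha\oplus1)^{-1}\varphi\in\mathrm{Aut}(A\oplus A)=GL_2(S)$. For instance, if $R'=F$ is a field and $A=B=F$, then $\varphi\in GL_2(F)$, the class is $\alpha^{-1}\det\varphi\in K_1(F)=F^\times$, and $X(\varphi)=\{\det\varphi\}$.

**Lemma 4.** In this situation: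

* **(N1)** If $R'$ is separative exchange and $A\cong B$, then $X(\varphi)\ne\emptyset$.
* **(N2)** Over any ring $R'$: if $\alpha\in X(\varphi)$ and $v\in GL_1(S)$ has $[v]=0$, then $\alpha v\in X(\varphi)$; and if $\alpha,\beta\in X(\varphi)$, then $[\beta^{-1}\alpha]=0$.
* **(N3)** If $\alpha\in X(\varphi)$ and $R'\to R''$ is any ring homomorphism, then the base change of $\alpha$ lies in $X(\varphi\otimes R'')$.

*Proof.* (N1) By (F1) and (F2), $S$ is separative exchange. Take any isomorphism $\alpha:A\to B$. By (F3) there is $w\in GL_1(S)$ with $[w]=[(\alpha\oplus1)^{-1}\varphi]$. Then $(\alpha w\oplus1)^{-1}\varphi=(w\oplus1)^{-1}(\alpha\oplus1)^{-1}\varphi$ has class $-[w]+[w]=0$, so $\alpha w\in X(\varphi)$.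

(N2) For the first part, $(\alpha v\oplus1)^{-1}\varphi=(v\oplus1)^{-1}(\alpha\oplus1)^{-1}\varphi$ has class $-[v]+0=0$. For the second, $(\beta\oplus1)^{-1}\varphi=(\beta^{-1}\alpha\oplus1)(\alpha\oplus1)^{-1}\varphi$; taking classes gives $0=[\beta^{-1}\alpha]+0$.

(N3) The ring homomorphism $\mathrm{End}(A)\to\mathrm{End}(A\otimes R'')$ induces a map on $K_1$ that sends $[(\alpha\oplus1)^{-1}\varphi]=0$ to the class for the base changes. ∎

The lifting statement we need is the following.

**Proposition 5 (key lemma).** Let $S$ be a separative exchange ring, $I$ an ideal, and $u\in GL_1(S/I)$ with $[u]=0$ in $K_1(S/I)$. Then $u$ lifts to some $v\in GL_1(S)$ with $[v]=0$ in $K_1(S)$.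

Its proof occupies Sections 5 and 6 and does not use Theorem 1. Here is how the theorem follows.

*Proof of Theorem 1, granting Proposition 5.* Regularity (respectively, exchange) is (F0). Regular rings are exchange by (F1), so for separativity we may assume that all $R_i$ are separative exchange. Let $A,B$ be finitely generated projective over $R$ with $A\oplus A\cong A\oplus B\cong B\oplus B$; keep the notation $A_i,B_i,S_i$. The maps $S_{i+1}\to S_i$ are onto, and each $S_i$ is separative exchange by (F1) and (F2).

**Step 1: nonempty sets of candidates at each level, connected by base change.** Fix once and for all an isomorphism $\varphi:A\oplus A\to B\oplus A$ over $R$. Let $\varphi_i$ be its base change to $R_i$ and $X_i=X(\varphi_i)$. The relations between $A$ and $B$ persist over $R_i$, and $R_i$ is separative, so $A_i\cong B_i$; thus $X_i\neq\emptyset$ by (N1). Since $\overline{\varphi_{i+1}}=\varphi_i$, base change maps $X_{i+1}$ into $X_i$ by (N3).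

**Step 2: every candidate lifts, that is, $X_{i+1}\to X_i$ is surjective.** Let $\alpha\in X_i$. Pick $\beta\in X_{i+1}$ and let $u=\bar\beta^{-1}\alpha\in GL_1(S_i)$. Both $\bar\beta$ and $\alpha$ lie in $X_i$, so $[u]=0$ in $K_1(S_i)$ by (N2). By Proposition 5 applied to $S_{i+1}\to S_i$, $u$ lifts to $v\in GL_1(S_{i+1})$ with $[v]=0$. Then $\beta v\in X_{i+1}$ by (N2), and $\overline{\beta v}=\bar\beta u=\alpha$.

**Step 3: assemble the isomorphism.** Start from some $\alpha_1\in X_1$ and lift successively. The sequence $(\alpha_i)$ is compatible, so $A\cong B$ by (2). ∎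

Step 2 needs $[v]=0$ and not just the existence of a unit $v$. With an arbitrary lift $v$, the isomorphism $\beta v$ might leave $X_{i+1}$, and there would be no control at the next level.

## 5. Lifting units of trivial class: partial lifts and their defects

We first prove Proposition 5 without the conclusion $[v]=0$.

**Proposition 6.** Let $S$ be a separative exchange ring, $I$ an ideal, and $u\in GL_1(S/I)$ with $[u]=0$ in $K_1(S/I)$. Then $u$ lifts to a unit of $S$.

**Definition (partial lift).** A partial lift of a unit $u\in S/I$ is a triple $(c,e,p)$ with idempotents $e,p$ such that $1-e,1-p\in I$, and $c\in pSe$ lifting $u$ and inducing (by left multiplication) an isomorphism $eS\to pS$. Its defects are $K=(1-e)S$ and $L=(1-p)S$, both in $FP(I)$.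

For example, in $Q$ with $I=\mathcal F$, the triple $(\sigma,1,\sigma\sigma^*)$ is a partial lift of $\bar\sigma$. Its defects correspond to spaces of dimension $0$ and $1$, and the difference $0-1$ is the index of $\sigma$.

**Equal defects suffice.**
$$\text{If }K\cong L,\text{ then }u\text{ lifts to a unit of }S. \tag{3}$$
Let $\theta\in(1-p)S(1-e)\subseteq I$ induce an isomorphism $K\cong L$. Then left multiplication by $c+\theta$ is an isomorphism $eS\oplus K\to pS\oplus L$, from $S$ to $S$. So $c+\theta$ is a unit, and it lifts $u$.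

Hence the plan: find a partial lift whose defects agree stably (Steps 1 to 3), then enlarge the defects so that separativity cancels the stabilizing module (Step 4).

**Step 1: extract partial lifts from an invertible matrix over $S$.** The claim is: *let $P,Q'\in FP(I)$, and let $\varphi:S^k\oplus P\to S^k\oplus Q'$ be an isomorphism whose corner $S^k\to S^k$ is $\equiv\mathrm{diag}(u_1,\dots,u_k)$ with units $u_j\in S/I$. Then there are partial lifts of the $u_j$, with defects $K_j,L_j$, such that*
$$P\oplus\bigoplus_jK_j\cong Q'\oplus\bigoplus_jL_j .$$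

We use induction on $k$. For $k=0$ the claim says $P\cong Q'$, which is given. Let $k\ge1$. Let $a\in S$ be the $(k,k)$ entry of the corner, so $a$ lifts $u_k$, and let $b\in S$ lift $u_k^{-1}$. By (F1) applied to $x=ab$ there is an idempotent $p=abs$ with $1-p\in(1-ab)S\subseteq I$. Put
$$r=bsp,\qquad e=ra,\qquad c=pa .$$
First, $ar=absp=p$ and $rp=r$, so $e^2=r(ar)a=rpa=ra=e$. Next, modulo $I$ we have $ar=p\equiv1$ and $a$ is invertible, so $r\equiv u_k^{-1}$ and $e=ra\equiv1$. Further, $c=pa=ara=ae$, so $c\in pSe$, and $c\equiv u_k$. Finally,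
$$er=rar=rp=r,\qquad rc=rpa=ra=e,\qquad cr=par=p .$$
So $r\in eSp$ induces the inverse of $c:eS\to pS$, and $(c,e,p)$ is a partial lift of $u_k$.

Now split off this piece. Write the source of $\varphi$ as $eS\oplus X$ with $X=S^{k-1}\oplus\big((1-e)S\oplus P\big)$, and the target as $pS\oplus Y$ with $Y=S^{k-1}\oplus\big((1-p)S\oplus Q'\big)$. The entry $eS\to pS$ is $pae=ce=c$. So
$$\varphi=\begin{pmatrix}c&\beta\\ \gamma&\delta\end{pmatrix},\qquad
\begin{pmatrix}1&0\\-\gamma c^{-1}&1\end{pmatrix}\varphi\begin{pmatrix}1&-c^{-1}\beta\\0&1\end{pmatrix}=\begin{pmatrix}c&0\\0&\delta-\gamma c^{-1}\beta\end{pmatrix},$$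
and $\delta-\gamma c^{-1}\beta:X\to Y$ is an isomorphism. The component of $\beta$ on $S^{k-1}$ is $p$ times the off-diagonal entries of row $k$, hence $\equiv0$. So the $S^{k-1}$-corner of $\delta-\gamma c^{-1}\beta$ is $\equiv\mathrm{diag}(u_1,\dots,u_{k-1})$. The induction hypothesis, with $(1-e)S\oplus P$ and $(1-p)S\oplus Q'$ in place of $P,Q'$, gives partial lifts of $u_1,\dots,u_{k-1}$ with
$$(1-e)S\oplus P\oplus\bigoplus_{j<k}K_j\cong(1-p)S\oplus Q'\oplus\bigoplus_{j<k}L_j .$$
With $K_k=(1-e)S$ and $L_k=(1-p)S$, this is the claim.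

**Step 2: compose partial lifts, keeping track of defects.** The claim is: *if $(c,e,p)$ and $(c',e',p')$ are partial lifts of $u$ and $u'$ with defects $(K,L)$ and $(K',L')$, then $u'u$ has a partial lift with defects $(K'',L'')$ such that $K''\oplus L\oplus L'\cong L''\oplus K\oplus K'$.*

The difficulty is that $c$ ends in $pS$ while $c'$ starts on $e'S$; we shrink both with the exchange property. The module $K'=(1-e')S$ is a summand of $S=pS\oplus(1-p)S$. So there are $A\subseteq pS$ and $B\subseteq(1-p)S$ with
$$S=K'\oplus A\oplus B .$$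
By the modular law $pS=A\oplus A_1$ for some $A_1$, and $B$ is a summand of $(1-p)S=L$, so $B\in FP(I)$. Computing $S/A$ from $S=A\oplus K'\oplus B$ and from $S=A\oplus A_1\oplus L$ gives
$$K'\oplus B\cong A_1\oplus L. \tag{4}$$
The left side is in $FP(I)$, so $A_1\in FP(I)$.

Let $N=c^{-1}(A)\subseteq eS$, where $c^{-1}:pS\to eS$. Then
$$S=eS\oplus K=N\oplus\big(c^{-1}(A_1)\oplus K\big).$$
On the other side, left multiplication by $e'$ has kernel $K'$, so it maps the complement $A\oplus B$ of $K'$ isomorphically onto $e'S$. Hence $c'=c'e'$ maps $A\oplus B$ isomorphically onto $p'S$, so $p'S=c'A\oplus c'B$ and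
$$S=p'S\oplus L'=c'A\oplus(c'B\oplus L').$$
Let $e''$ and $p''$ be the projections of $S$ onto $N$ and onto $c'A$ along these complements; they are given by left multiplication by idempotents of $S$. Put $c''=c'ce''$. The complements are in $FP(I)$, so $1-e'',1-p''\in I$. The map $c''$ sends $N$ isomorphically to $A$ by $c$ and then to $c'A$ by $c'$. So $c''\in p''Se''$ induces an isomorphism $e''S\to p''S$, and $c''\equiv u'u$. This is a partial lift of $u'u$ with defects
$$K''=c^{-1}(A_1)\oplus K\cong A_1\oplus K,\qquad L''=c'B\oplus L'\cong B\oplus L' .$$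
By (4),
$$K''\oplus L\oplus L'\cong(A_1\oplus L)\oplus K\oplus L'\cong(K'\oplus B)\oplus K\oplus L'\cong L''\oplus K\oplus K'.$$

**Step 3: use $[u]=0$ to get defects that agree stably.** Since $[u]=0$, for some $n$ the matrix $\mathrm{diag}(u,1,\dots,1)$ lies in $E_n(S/I)$; lift it to $g\in E_n(S)$. Step 1 with $k=n$, $P=Q'=0$, and $\varphi=g$ gives partial lifts of $u,1,\dots,1$ with defects $K_j,L_j$ and $\bigoplus K_j\cong\bigoplus L_j$. Compose them successively by Step 2. The product $u\cdot1\cdots1=u$ acquires a partial lift $(c,e,p)$ with defects $K,L$. In the Grothendieck group of the monoid of isomorphism classes of $FP(I)$, Step 2 says that $[K]-[L]$ is additive under composition, so $[K]-[L]=\sum_j([K_j]-[L_j])=0$. That is,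
$$K\oplus Z\cong L\oplus Z\quad\text{for some }Z\in FP(I). \tag{5}$$

**Step 4: enlarge the defects until $Z$ can be cancelled.** To apply Lemma 2, $Z$ must be bounded by multiples of both defects, and in (5) it need not be. We move a piece $X$ of $eS$ into the defects to absorb $Z$.

Let $Z\lesssim S^k$ with $k\ge1$. We have $S^k\cong K^k\oplus(eS)^k$ and $S^k\cong L^k\oplus(pS)^k$, with $pS\cong eS$. By Lemma 3,
$$Z\cong Z'\oplus Z_1\oplus\dots\oplus Z_k\cong Z''\oplus Z_{k+1}\oplus\dots\oplus Z_{2k},$$
with $Z'\lesssim K^k$, $Z''\lesssim L^k$, and $Z_j\lesssim eS$ for all $j$. Each $Z_j$ is in $FP(I)$, being isomorphic to a summand of $Z$.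

*There is a summand $X$ of $eS$ with $X\in FP(I)$ and $Z_j\lesssim X$ for $j=1,\dots,2k$.* Start with $X_0=0$. Suppose $eS=X_j\oplus N_j$ with $X_j\in FP(I)$ and $Z_1,\dots,Z_j\lesssim X_j$. Since $Z_{j+1}\lesssim X_j\oplus N_j$, Lemma 3 gives $Z_{j+1}\cong Y\oplus Y'$ with $Y\lesssim X_j$ and $Y'\lesssim N_j$. Let $X_{j+1}$ be the sum of $X_j$ and a summand of $N_j$ isomorphic to $Y'$. Then $X_{j+1}$ is a summand of $eS$ and lies in $FP(I)$, because $Y'\lesssim Z_{j+1}$ does. Also $Z_{j+1}\cong Y\oplus Y'\lesssim X_{j+1}$, and the earlier $Z$'s still embed as summands. Take $X=X_{2k}$.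

Write $eS=N\oplus X$. Then $pS=cN\oplus cX$. Let $e_0$ be the projection of $S$ onto $N$ along $X\oplus K$, let $p_0$ be the projection onto $cN$ along $cX\oplus L$, and put $c_0=ce_0$. Both complements are in $FP(I)$, so $1-e_0,1-p_0\in I$ and $c_0\equiv u$. The map $c_0$ sends $N$ isomorphically onto $cN$. So $(c_0,e_0,p_0)$ is a partial lift of $u$ with defects isomorphic to $K\oplus X$ and $L\oplus X$. By (5),
$$(K\oplus X)\oplus Z\cong(L\oplus X)\oplus Z ,$$
and now $Z\cong Z'\oplus Z_1\oplus\dots\oplus Z_k\lesssim K^k\oplus X^k=(K\oplus X)^k$, and likewise $Z\lesssim(L\oplus X)^k$. Since $S$ is separative, Lemma 2 applies in $V(S)$ and gives $K\oplus X\cong L\oplus X$. By (3), $u$ lifts to a unit. ∎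

## 6. Pullbacks, the double along an ideal, and the class of the lift

Proposition 6 gives a unit lift $v_0$ of $u$, with no control of $[v_0]$. We want to correct $v_0$ by a unit $z\equiv1$ modulo $I$ with $[z]=[v_0]$. An invertible *matrix* $w\equiv1$ modulo $I$ with class $[v_0]$ will be easy to write down, and the task is to replace it by a $1\times1$ unit with the same congruence. We encode the congruence in the ring $S\times_{S/I}S$ and apply (F3) to that ring. For this we must know that it is separative, and normalized isomorphisms give it.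

**Proposition 7.** Let $S_1\xrightarrow{\ \pi\ }T\xleftarrow{\ \rho\ }S_2$ be ring homomorphisms with $\pi$ surjective and $S_1,S_2$ separative exchange. Then $P=S_1\times_TS_2$ is separative.

*Proof.* Let $A=\varepsilon P^m$, $B=\eta P^m$ with $A\oplus A\cong A\oplus B\cong B\oplus B$, and fix an isomorphism $\varphi:A\oplus A\to B\oplus A$. Subscripts $1,2,T$ denote base changes; the two routes $P\to S_j\to T$ agree.

**Step 1: isomorphisms over $P$ are compatible pairs.** Since $M_m(P)=M_m(S_1)\times_{M_m(T)}M_m(S_2)$,
$$\mathrm{Hom}(A,B)=\eta M_m(P)\varepsilon=\mathrm{Hom}(A_1,B_1)\times_{\mathrm{Hom}(A_T,B_T)}\mathrm{Hom}(A_2,B_2),$$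
compatibly with composition, and likewise for $\mathrm{Hom}(B,A)$. So a pair of isomorphisms $A_j\to B_j$ with the same base change to $T$ is an isomorphism $A\to B$; its inverse is the pair of inverses, which is again compatible.

**Step 2: make normalized choices agree over $T$.** By separativity of $S_j$, $A_j\cong B_j$. By (N1) choose $\beta_j\in X(\varphi_j)$ for $j=1,2$, and denote base change to $T$ by a bar. By (N3), $\bar\beta_1,\bar\beta_2\in X(\varphi_T)$. By (N2), valid over the arbitrary ring $T$, the unit $u=\bar\beta_1^{-1}\bar\beta_2\in\mathrm{Aut}(A_T)$ has $[u]=0$ in $K_1(\mathrm{End}\,A_T)$. The ring $\mathrm{End}(A_1)$ is separative exchange and maps onto $\mathrm{End}(A_T)$, since $\pi$ is onto. By Proposition 6, $u$ lifts to $v\in\mathrm{Aut}(A_1)$. Then $\overline{\beta_1v}=\bar\beta_1u=\bar\beta_2$, so $(\beta_1v,\beta_2)$ is an isomorphism $A\to B$. ∎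

Only one lift is made here, so Proposition 6 is enough. In particular the ring $Q\times_{Q/\mathcal F}Q$ of Section 3 is separative.

*Proof of Proposition 5.* Let $D=S\times_{S/I}S=\{(a,b)\in S\times S:\ a-b\in I\}$.

**Step 1: $D$ is separative.** This is Proposition 7, with both maps the quotient map $S\to S/I$.

**Step 2: $D$ is exchange.** The first projection $D\to S$ is onto with kernel $0\times I\cong I$, and the diagonal $S\to D$ splits it. So $D/(0\times I)\cong S$ is exchange, and idempotents lift along the diagonal. By (F4) it remains to show that $I$ is an exchange ring in the sense of (F4). Let $x\in I$. By (F1) there are an idempotent $e=xr$ and $t\in S$ with $1-e=(1-x)t$, $r\in S$. Then $e\in I$. Replace $r$ by $re$: still $xre=e^2=e$, and now $r\in I$. Put $s=1-t$. From $t=1-e+xt$ we get $s=e-xt\in I$. Expanding $1-e=(1-x)(1-s)$ gives $e=x+s-xs$. So $e=xr=x+s-xs$ with $r,s\in I$, as required.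

**Step 3: a matrix congruent to $1$ with the class of a lift.** By Proposition 6 let $v_0\in GL_1(S)$ lift $u$. Since $[u]=0$, for some $n$ we have $\mathrm{diag}(u,1,\dots,1)\in E_n(S/I)$; lift it to $g\in E_n(S)$. Put $w=\mathrm{diag}(v_0,1,\dots,1)\,g^{-1}\in GL_n(S)$. Then $w\equiv1$ modulo $I$, and $[w]=[v_0]$ because $[g]=0$.

**Step 4: shrink it to a $1\times1$ unit and correct $v_0$.** The pair $(1,w)$ is in $GL_n(D)$, with inverse $(1,w^{-1})$. By (F3) for the separative exchange ring $D$ there is $(a,b)\in GL_1(D)$ with the same class in $K_1(D)$. Applying the two projections $D\to S$, we get $[a]=0$ and $[b]=[w]=[v_0]$ in $K_1(S)$. Moreover $a\equiv b$ modulo $I$. So $z=ba^{-1}$ satisfies $z\equiv1$ modulo $I$ and $[z]=[v_0]$. Then $v=z^{-1}v_0$ lifts $u$, and $[v]=-[v_0]+[v_0]=0$. ∎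

With Proposition 5 proved, the proof of Theorem 1 in Section 4 is complete.

## 7. The fibers of $V(R)\to\varprojlim V(R_i)$

The same tools measure exactly how far levelwise isomorphism is from isomorphism. This section is not needed for Theorem 1. Keep $R_i$ separative exchange, $f_i$ surjective, $R=\varprojlim R_i$. For a tower $(G_i)$ of abelian groups,
$$\varprojlim{}^1G_i=\mathrm{coker}\Big(\prod G_i\to\prod G_i,\ (k_i)\mapsto(\overline{k_{i+1}}-k_i)\Big).$$
If all $G_{i+1}\to G_i$ are onto, this is $0$: given $(c_i)$, choose $k_1=0$ and then $k_{i+1}$ with $\overline{k_{i+1}}=k_i+c_i$.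

**Theorem 8.** Let $A$ be a finitely generated projective $R$-module, $S_i=\mathrm{End}(A_i)$.

(a) The set of isomorphism classes of finitely generated projective $R$-modules $B$ with $B_i\cong A_i$ for all $i$ is in natural bijection with $\varprojlim^1K_1(S_i)$, with $[A]$ corresponding to $0$.

(b) Let $B,C$ be finitely generated projective with $A\oplus C\cong B\oplus C$, and suppose that for each $i$ there is $n_i\ge1$ (possibly unbounded in $i$) with $C_i\lesssim A_i^{n_i}$ and $C_i\lesssim B_i^{n_i}$. Then $A\cong B$.

*Proof of (a).*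

**Step 1: the invariant.** Choose isomorphisms $\alpha_i:A_i\to B_i$, let $t_i=\alpha_i^{-1}\overline{\alpha_{i+1}}\in GL_1(S_i)$, and let $\kappa(B)$ be the class of $([t_i])_i$ in $\varprojlim^1K_1(S_i)$. Replacing $\alpha_i$ by $\alpha_is_i$ replaces $t_i$ by $s_i^{-1}t_i\overline{s_{i+1}}$, which changes $([t_i])$ by $(\overline{[s_{i+1}]}-[s_i])$. So $\kappa(B)$ is well defined. If $\gamma:B\to B'$ is an isomorphism, then using $\gamma_i\alpha_i$ for $B'$ gives the same $t_i$, so $\kappa$ depends only on the isomorphism class. Clearly $\kappa(A)=0$.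

**Step 2: injectivity.** Suppose $\kappa(B)=\kappa(B')$, with data $\alpha_i,t_i$ and $\alpha_i',t_i'$. By (F3) every family in $\prod K_1(S_i)$ has the form $([s_i])$ with units $s_i\in S_i$. So we may change the $\alpha_i$ to achieve $[t_i]=[t_i']$ for all $i$. Put $g_1=1$. Given $g_i\in GL_1(S_i)$ with $[g_i]=0$, the unit $t_i'^{-1}g_it_i$ has trivial class, so by Proposition 5 it lifts to $g_{i+1}\in GL_1(S_{i+1})$ with $[g_{i+1}]=0$. The isomorphisms $\gamma_i=\alpha_i'g_i\alpha_i^{-1}:B_i\to B_i'$ satisfy, by $\overline{\alpha_{i+1}}=\alpha_it_i$ and $\overline{\alpha_{i+1}'}=\alpha_i't_i'$,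
$$\overline{\gamma_{i+1}}=\alpha_i't_i'\,\overline{g_{i+1}}\,t_i^{-1}\alpha_i^{-1}=\alpha_i'g_i\alpha_i^{-1}=\gamma_i .$$
So $B\cong B'$ by (2).

**Step 3: surjectivity, construction of $B$.** Given $(k_i)\in\prod K_1(S_i)$, choose $t_i\in GL_1(S_i)$ with $[t_i]=k_i$ by (F3). Let
$$B=\Big\{(a_i)\in\prod A_i:\ a_i=t_i\overline{a_{i+1}}\Big\},\qquad B^-=\Big\{(a_i)\in\prod A_i:\ a_i=t_i^{-1}\overline{a_{i+1}}\Big\},$$
which are $R$-modules. To see that $B$ is finitely generated projective we identify $B\oplus B^-$. We have $\tau_i=\mathrm{diag}(t_i,t_i^{-1})\in E_2(S_i)$, and $E_2(S_{i+1})\to E_2(S_i)$ is onto. So we can choose $h_1=1$ and $h_{i+1}\in E_2(S_{i+1})$ with $\overline{h_{i+1}}=\tau_i^{-1}h_i$. Consider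
$$A\oplus A=\varprojlim(A_i\oplus A_i)\to B\oplus B^-,\qquad(x_i)\mapsto(h_ix_i).$$
It lands in $B\oplus B^-$, because $\tau_i\overline{h_{i+1}x_{i+1}}=h_i\overline{x_{i+1}}=h_ix_i$. If $(y_i)\in B\oplus B^-$, then $\overline{h_{i+1}^{-1}y_{i+1}}=h_i^{-1}\tau_i\overline{y_{i+1}}=h_i^{-1}y_i$, so $(y_i)\mapsto(h_i^{-1}y_i)$ is the inverse. Hence $A\oplus A\cong B\oplus B^-$, and $B$ is finitely generated projective.

**Step 4: surjectivity, computing $\kappa(B)$.** Let $J_i=\ker(R\to R_i)$; as $R\to R_i$ is onto, $B_i=B/BJ_i$. The $i$-th coordinates give a natural map $B/BJ_i\oplus B^-/B^-J_i\to A_i\oplus A_i$. Under the isomorphism of Step 3 it corresponds to $h_i:A_i\oplus A_i\to A_i\oplus A_i$, where the source is $(A\oplus A)/(A\oplus A)J_i$. So it is bijective, and hence so is each of its two summand maps. Define $\alpha_i:A_i\to B_i$ by letting $\alpha_i^{-1}$ be $(a_j)_j\mapsto a_i$. Then $\overline{\alpha_{i+1}}^{\,-1}$ is $(a_j)_j\mapsto\overline{a_{i+1}}$, and the relation $a_i=t_i\overline{a_{i+1}}$ says $\alpha_i^{-1}=t_i\,\overline{\alpha_{i+1}}^{\,-1}$,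 that is, $\alpha_i^{-1}\overline{\alpha_{i+1}}=t_i$. So $B_i\cong A_i$ for all $i$, and $\kappa(B)$ is the class of $(k_i)$.

*Proof of (b).* By Lemma 2 in $V(R_i)$, $A_i\cong B_i$ for all $i$. Choose $\alpha_i:A_i\to B_i$ with resulting $t_i$, and compute $\kappa$ for $B\oplus C$ relative to $A\oplus C$ using $\alpha_i\oplus1$: it is the class of $([t_i\oplus1])_i$ in $\varprojlim^1K_1(\mathrm{End}(A_i\oplus C_i))$. It is $0$, because $B\oplus C\cong A\oplus C$. Since $C_i\lesssim A_i^{n_i}$, the identity of $C_i$ is a sum of maps that factor through $A_i$. So the projection onto $A_i$ is a full idempotent of $\mathrm{End}(A_i\oplus C_i)$, and by Morita invariance $x\mapsto x\oplus1$ induces an isomorphism $K_1(S_i)\cong K_1(\mathrm{End}(A_i\oplus C_i))$. These isomorphisms are compatible with the towers, so they carry $\kappa(B)$ to $\kappa(B\oplus C)=0$. Hence $\kappa(B)=0$, and $B\cong A$ by (a). ∎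

## 8. A tower of regular rings with a nontrivial fiber

**Example 9.** We build separative regular rings $R_i$ and surjections $f_i$ such that some finitely generated projective $B\not\cong R=\varprojlim R_i$ satisfies $B_i\cong R_i$ for every $i$. So separativity of $R$ is not a formal consequence of $A_i\cong B_i$ for all $i$.

**Step 1: operators attached to rational functions.** Let $K$ be a field with distinct elements $\lambda_1,\lambda_2,\dots$. Put $F=K(t)$, $s_j=t-\lambda_j$, and let $v_j$ be the $s_j$-adic valuation on $F$. Let $V_j=K[[s_j]]\subset K((s_j))\supset F$, $Q_j=\mathrm{End}_K(V_j)$, and let $\mathcal F_j\subset Q_j$ be the ideal of finite-rank operators. Let $\Pi$ be the projection of $K((s_j))$ onto $K[[s_j]]$ along $s_j^{-1}K[s_j^{-1}]$, and for $f\in F$ let $T^{(j)}_f=\Pi f|_{V_j}$. Then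
$$T_fT_g-T_{fg}=-\Pi f(1-\Pi)g|_{V_j}$$
has finite rank, since $(1-\Pi)gV_j$ is finite dimensional. So $f\mapsto T_f^{(j)}$ induces a ring homomorphism $F\to Q_j/\mathcal F_j$. For $f\neq0$,
$$\mathrm{index}\,T_f^{(j)}=-v_j(f).$$
Indeed, write $f=s_j^nw$ with $w$ a unit of $K[[s_j]]$. Then $T_f=T_{s_j^n}\circ w$, and $w$ is invertible on $V_j$. If $n\ge0$, $T_{s_j^n}$ is injective with cokernel of dimension $n$; if $n<0$, it is onto with kernel of dimension $-n$.

**Step 2: the rings.** Let
$$R_i=\{(f,x_1,\dots,x_i)\in F\times Q_1\times\dots\times Q_i:\ x_j\equiv T_f^{(j)}\bmod\mathcal F_j\},$$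
with $f_i:R_{i+1}\to R_i$ forgetting $x_{i+1}$. The map $f_i$ is onto, since $(f,x_1,\dots,x_i)$ lifts to $(f,x_1,\dots,x_i,T_f^{(i+1)})$. Put $R_0=F$.

*Each $R_i$ is regular.* The kernel of $R_{i+1}\to R_i$ is $\mathcal F_{i+1}$, which is regular: if $x$ has finite rank and $xyx=x$ in $Q_{i+1}$, then $yxy$ has finite rank and $x(yxy)x=x$. An extension of a regular ring by a regular ideal is regular: given $a$, choose $b$ with $a-aba$ in the ideal and $y$ with $(a-aba)y(a-aba)=a-aba$; then $a=a\big(b+(1-ba)y(1-ab)\big)a$. Induction from $R_0=F$ gives regularity.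

*Each $R_i$ is separative.* $R_{i+1}$ is the pullback of $R_i\to Q_{i+1}/\mathcal F_{i+1}\leftarrow Q_{i+1}$. The ring $Q_{i+1}$ is regular, and it is separative because its finitely generated projectives are classified by dimensions (cardinals), as in Section 1. The second map is onto. By Proposition 7 and induction, $R_{i+1}$ is separative.

**Step 3: which rational functions lift to units of $R_i$.** A unit $(f,x_1,\dots,x_i)$ forces $\mathrm{index}\,T_f^{(j)}=\mathrm{index}\,x_j=0$, so $v_j(f)=0$ for $j\le i$. Conversely, if $v_j(f)=0$ for $j\le i$, then each $T_f^{(j)}$ with $j\le i$ is multiplication by a unit of $K[[s_j]]$, and $(f,T_f^{(1)},\dots,T_f^{(i)})$ is a unit. So the elements of $F^\times$ that lift to units of $R_i$ form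
$$\Gamma_i=\{f\in F^\times:\ v_1(f)=\dots=v_i(f)=0\}.$$
By (F3), $\Gamma_i$ is the image of $K_1(R_i)\to K_1(F)=F^\times$.

**Step 4: the group $\varprojlim^1\Gamma_i$.** The surjections $K_1(R_i)\to\Gamma_i$ make $\varprojlim^1K_1(R_i)$ surject onto $\varprojlim^1\Gamma_i$. We show that
$$\varprojlim{}^1\,\Gamma_i\cong\mathbb Z^{\mathbb N}/\mathbb Z^{(\mathbb N)}\neq0,\qquad(g_i)_i\mapsto(n_j)_j,\quad n_j=\sum_{i<j}v_j(g_i).$$
Note that $v_j(g_i)=0$ for $i\ge j$. If $g_i=h_{i+1}h_i^{-1}$ with $h_i\in\Gamma_i$, then $n_j=v_j(h_j)-v_j(h_1)=-v_j(h_1)$, which is nonzero for only finitely many $j$. So the map is well defined. It is onto: $g_i=s_{i+1}^{m_{i+1}}\in\Gamma_i$ gives $(0,m_2,m_3,\dots)$. It is injective: suppose $(n_j)$ has finite support; note $n_1=0$. Put $h_1=\prod_js_j^{-n_j}\in\Gamma_1$ and $h_{i+1}=h_ig_i$. For $j\le i+1$ we get $v_j(h_{i+1})=-n_j+\sum_{k\le i}v_j(g_k)=-n_j+n_j=0$, so $h_{i+1}\in\Gamma_{i+1}$, and $(g_i)=(h_{i+1}h_i^{-1})$ is trivial.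

Hence $\varprojlim^1K_1(R_i)\ne0$, and Theorem 8(a) with $A=R$ gives finitely generated projective $B\not\cong R$ with $B_i\cong R_i$ for every $i$.

**Step 5: one such module by hand.** Let $t_i=(s_{i+1},T^{(1)}_{s_{i+1}},\dots,T^{(i)}_{s_{i+1}})$. Since the $\lambda_j$ are distinct, $s_{i+1}\in\Gamma_i$, so $t_i$ is a unit of $R_i$. Let $B=\{(a_i)\in\prod R_i:\ a_i=t_i\overline{a_{i+1}}\}$. Steps 3 and 4 in the proof of Theorem 8(a), which for given units $t_i$ use only $E_2$, show that $B$ is finitely generated projective with isomorphisms $\alpha_i:R_i\to B_i$ satisfying $\alpha_i^{-1}\overline{\alpha_{i+1}}=t_i$. Suppose $B\cong R$. Then there are compatible isomorphisms $R_i\to B_i$; write them as $\alpha_ig_i$ with units $g_i\in R_i$. Compatibility says $\overline{\alpha_{i+1}}\,\overline{g_{i+1}}=\alpha_ig_i$, that is, $g_i=t_i\overline{g_{i+1}}$. The components $h_i\in\Gamma_i$ of $g_i$ in $F$ satisfy $h_i=s_{i+1}h_{i+1}$. So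
$$h_1=s_2s_3\cdots s_{i+1}\,h_{i+1},\qquad h_{i+1}\in\Gamma_{i+1},$$
and $v_j(h_1)=1$ for $2\le j\le i+1$. As $i$ is arbitrary, $v_j(h_1)=1$ for all $j\ge2$, which is impossible for a nonzero rational function.

Finally, no module $B\not\cong R$ with $B_i\cong R_i$ for all $i$ satisfies $R\oplus R\cong R\oplus B$: Theorem 8(b) with $A=C=R$ and $n_i=1$ would give $B\cong R$. This is consistent with Theorem 1.
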